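\title{Rings whose Frobenius pushforwards are all indecomposable}

\begin{abstract}
We show that in every prime characteristic there are $F$-finite local domains $R$ of each dimension $d\ge 2$ such that the Frobenius pushforward $F^e_*R$ is an indecomposable $R$-module for every $e$. In dimension two one can take $k[[x,y,z]]/(x^5+y^5+z^5+x^2y^2z^2)$ over a perfect field $k$ of characteristic $p\ne 5$. There is no such ring of dimension one, and in dimension zero these rings are the perfect fields. The examples are deformations of cones over plane curves of large degree. An endomorphism of $F^e_*R$ acts on the tangent cone by scalars, one for each degree modulo $p^e$, and a deformation term outside the Jacobian ideal forces these scalars to be equal.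
\end{abstract}

\section{Introduction}

Throughout, $p$ is a prime, and rings are commutative, Noetherian and of characteristic $p$. For $e\in\mathbb N$ let $F^e\colon R\to R$, $a\mapsto a^{p^e}$, be the $e$-th iterate of the Frobenius endomorphism, and let $F^e_*R$ be $R$ regarded as an $R$-module by restriction of scalars along $F^e$, so that $a\cdot F^e_*b=F^e_*(a^{p^e}b)$. The ring $R$ is \emph{$F$-finite} if $F_*R$ (equivalently, every $F^e_*R$) is a finitely generated $R$-module. A module is \emph{indecomposable} if it is nonzero and is not a direct sum of two nonzero modules. We answer the following question, posed by Mukhopadhyay and Smith \cite{MS}.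

\medskip
\noindent\emph{Is there an $F$-finite ring $R$ of Krull dimension at least $1$ such that $F^e_*R$ is indecomposable for all $e\in\mathbb N$?}
\medskip

Put $q=p^e$. The module $F^e_*R$ records how $R$ sits over its subring of $q$-th powers, and in positive dimension it grows quickly with $e$. If $k$ is a perfect field and $T=k[[t_1,\dots,t_d]]$, then $F^e_*T$ is free on the $q^d$ monomials with all exponents less than $q$. If $R$ is a domain finite over $T$, and $K\supset L$ are the fraction fields, then $F^e_*R$ has rank $[K:K^q]=[L:L^q]=q^d$, because $[K:L]=[K^q:L^q]$. The most familiar rings split for a simple reason: $q$-th powers do not change degrees modulo $p$, so $F^e_*R$ decomposes as soon as $R$ carries a nontrivial $\mathbb Z/p$-grading (Lemma~\ref{lem:grading}). This applies to all standard graded algebras of positive dimension, to their completions, and to polynomial and power series rings over any base. In dimension one, $F^e_*R$ decomposes for large $e$ without any grading (Theorem~\ref{thm:alldim}). All this suggests the answer no. The answer is yes.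

\begin{theorem}\label{thm:example}
Let $k$ be a perfect field of characteristic $p$, and let
\[
R=\begin{cases}
k[[x,y,z]]/(x^5+y^5+z^5+x^2y^2z^2) & \text{if } p\ne5,\\[2pt]
k[[x,y,z]]/(x^6+y^6+z^6+x^3y^2z^2) & \text{if } p=5.
\end{cases}
\]
Then $R$ is a $2$-dimensional $F$-finite local ring, and $F^e_*R$ is indecomposable for every $e\in\mathbb N$.
\end{theorem}

These rings belong to a family. Let $k$ be a perfect field of characteristic $p$, let $P=k[x_1,x_2,x_3]$ with the standard grading, and let $\widehat P=k[[x_1,x_2,x_3]]$ with maximal ideal $\mathfrak n$. Write $\partial_i=\partial/\partial x_i$. For a form $f\in P$ put $f_i=\partial_if$ and $J_f=(f,f_1,f_2,f_3)\subset P$.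

\begin{theorem}\label{thm:surface}
Let $f\in P_\delta$ with $\delta\ge4$ be such that $C=\operatorname{Proj}P/(f)$ is smooth over $k$. Let $r\ge1$ be an integer with $r<2(\delta-3)$ and $r\ne\delta-3$. Let $g\in P_{\delta+r}$ with $g\notin J_f$, let $h\in\mathfrak n^{\delta+r+1}$, and put $R=\widehat P/(f+g+h)$.
\begin{enumerate}
\item[(1)] If $p\nmid r$, then $F^e_*R$ is indecomposable for all $e\ge0$.
\item[(2)] If $h=0$ and $p\mid r$, then $F^e_*R$ is decomposable for all $e\ge1$.
\item[(3)] If $r=1$ and $h=0$, then the finitely generated $k$-algebra $P/(f+g)$ is a domain, and $F^e_*(P/(f+g))$ is indecomposable for all $e\ge0$.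
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:example} is the case in which $r=1$, $h=0$, and $f$ is the Fermat form of degree $\delta\in\{5,6\}$ with $p\nmid\delta$. The partial derivatives $\delta x_i^{\delta-1}$ have no common zero in $\mathbb P^2$, so $C$ is smooth. The ideal $J_f=(x_1^{\delta-1},x_2^{\delta-1},x_3^{\delta-1})$ does not contain the monomial $g$, whose exponents are at most $\delta-2$. Finally $1<2(\delta-3)$ and $1\ne\delta-3$. The ring $R$ has dimension $2$ because it is a hypersurface in $\widehat P$, and it is $F$-finite because it is a quotient of the $F$-finite ring $\widehat P$.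

The last theorem describes the dimensions in which such rings occur. An $F$-finite domain $B$ is \emph{strongly $F$-regular} if for each $0\ne c\in B$ there are $e\ge1$ and a $B$-linear map $\pi\colon F^e_*B\to B$ with $\pi(F^e_*c)=1$.

\begin{theorem}\label{thm:alldim}
Fix a prime $p$.
\begin{enumerate}
\item[(1)] An $F$-finite ring $R$ of dimension $0$ has all $F^e_*R$ indecomposable if and only if $R$ is a perfect field.
\item[(2)] No $F$-finite ring $R$ of dimension $1$ has all $F^e_*R$ indecomposable. More generally, if $R$ is $F$-finite and has a minimal prime $\mathfrak p$ such that $R/\mathfrak p$ is not a perfect field and the normalization of $R/\mathfrak p$ is strongly $F$-regular, then $F^e_*R$ is decomposable for all $e\gg0$.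
\item[(3)] For every $d\ge2$ there is an $F$-finite local domain $R$ of dimension $d$ with all $F^e_*R$ indecomposable.
\end{enumerate}
\end{theorem}

Section~\ref{sec:euler} shows, by a computation with derivations, why the Jacobian ideal and the condition $p\nmid r$ appear. Sections~\ref{sec:curve}--\ref{sec:obstruction} develop the tools that extend this computation to arbitrary endomorphisms of $F^e_*R$, and Section~\ref{sec:surface} proves Theorem~\ref{thm:surface}. Section~\ref{sec:higher} reduces higher dimensions to the case of curves. Section~\ref{sec:low}, on dimensions zero and one, is independent of the rest.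

\section{Gradings and the Euler operator}\label{sec:euler}

If $R$ is local or a domain, then $F^0_*R=R$ is indecomposable: a decomposition of $R$ into two nonzero ideals gives an idempotent other than $0$ and $1$. So in Sections~\ref{sec:euler}--\ref{sec:higher} we fix $e\ge1$ and $q=p^e$, and $k$ is a perfect field of characteristic $p$.

A \emph{$q$-operator} between two modules over a ring, or between two sheaves of modules on a scheme, is an additive map $\varphi$ that commutes with multiplication by $q$-th powers: $\varphi(a^qu)=a^q\varphi(u)$. The ring $\operatorname{End}_R(F^e_*R)$ is the ring of $q$-operators $R\to R$. For $R\ne0$, the module $F^e_*R$ is indecomposable if and only if $0$ and $1$ are the only idempotent $q$-operators on $R$. Over a $k$-algebra, $q$-operators are $k$-linear, because $k=k^q$. Multiplications are $q$-operators. Derivations are $q$-operators too, since they kill $q$-th powers.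

\begin{lemma}\label{lem:grading}
Let $R=\bigoplus_{i\in\mathbb Z/p}R_i$ be a $\mathbb Z/p$-graded ring with $R_i\ne0$ for some $i\ne0$. Then $F^e_*R$ is decomposable for all $e\ge1$.
\end{lemma}

\begin{proof}
If $a=\sum a_i$ with $a_i\in R_i$, then $a^q=\sum a_i^q\in R_0$. So each $R_i$ is stable under multiplication by $q$-th powers, and $F^e_*R=\bigoplus_iF^e_*R_i$. The summand $R_0$ contains $1\ne0$, and some other summand is nonzero.
\end{proof}

Let $f$ be as in Theorem~\ref{thm:surface} and let $S=P/(f)$ be the cone over $C$. For every sequence of scalars $\lambda_n\in k$ with $\lambda_{n+q}=\lambda_n$, the map that multiplies $S_n$ by $\lambda_n$ is a $q$-operator on $S$. Taking $\lambda_n\in\{0,1\}$ we get the projections of $F^e_*S$ onto sums of the $q$ pieces $\bigoplus_{n\equiv j}S_n$. The ring $R=\widehat P/(f+g+h)$ agrees with the cone to lowest order. We ask whether these operators survive the passage from $f$ to $\tilde f=f+g+h$.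

The simplest of them is the Euler derivation $\epsilon=\sum x_i\partial_i$, which multiplies $P_n$ by $n$. It preserves $(f)$, so it acts on $S$, with $\lambda_n=n$. For $e=1$ the projection onto the $j$-th piece is the polynomial $1-(\epsilon-j)^{p-1}$ in $\epsilon$. On the deformed equation,
\[
\epsilon(f+g)=\delta f+(\delta+r)g=\delta(f+g)+rg .
\]
If $p\mid r$, then $\epsilon$ preserves $(f+g)$. If $p\nmid r$ there is a defect $rg$, and one can try to remove it by adding terms of higher degree to $\epsilon$.

\begin{example}\label{ex:euler}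
Let $r=1$. Suppose that $D=\epsilon+\sum a_i\partial_i$ with $a_i\in\mathfrak n^2$ is a derivation of $\widehat P$ with $D(\tilde f)=u\tilde f$ for some $u\in\widehat P$, so that $D$ acts on $R$. Let $u_n$ be the degree $n$ part of $u$ and $a_i'$ the quadratic part of $a_i$. In degree $\delta$ the equation reads $\delta f=u_0f$, so $u_0=\delta$. In degree $\delta+1$ it reads
\[
(\delta+1)g+\sum a_i'f_i=\delta g+u_1f,
\]
so $g=u_1f-\sum a_i'f_i\in J_f$. Hence no such $D$ exists when $g\notin J_f$. For $p=2$ and the quintic of Theorem~\ref{thm:example}, $\epsilon$ is the projection of $F_*S$ onto the part of odd degree, and the equation in degree $6$ is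
\[
a_1'x^4+a_2'y^4+a_3'z^4=x^2y^2z^2+u_1(x^5+y^5+z^5).
\]
The monomial $x^2y^2z^2$ has coefficient $0$ on the left and $1$ on the right.
\end{example}

An idempotent $q$-operator $\varphi$ on $R$ need not be built from derivations, and three things remain to be done. First, $\varphi$ could lower the order of vanishing, or act on leading forms in a complicated way. We show that it acts on $\mathfrak m^n/\mathfrak m^{n+1}$ by a scalar $\lambda_n$, periodic modulo $q$, like the operators on the cone (Section~\ref{sec:scalars}). Second, we need a substitute for the correction term $\sum a_i'\partial_i$. It is the family of maps $\tau_n\colon P_n\to S_{n+r}$ that records the degree $n+r$ part of $\varphi-\lambda_n$, and it satisfies $\tau_n(fu)=(\lambda_n-\lambda_{n+r})gu$ (Section~\ref{sec:surface}). Third, $\tau$ could be an operator of high order. We show that it has order at most one, which brings us back to the situation of Example~\ref{ex:euler} (Section~\ref{sec:obstruction}). The first and third points rest on the negativity of the tangent bundle of $C$.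

\section{Operators between line bundles on a plane curve}\label{sec:curve}

Fix $f\in P_\delta$ with $\delta\ge4$ such that $C=\operatorname{Proj}S$, $S=P/(f)$, is smooth over $k$. We first collect the standard facts about $C$ that we use.

\emph{Sections.} Since $H^0(\mathbb P^2,\mathcal O(n))=P_n$ and $H^1(\mathbb P^2,\mathcal O(n))=0$ for all $n$, the sequence $0\to\mathcal O_{\mathbb P^2}(n-\delta)\xrightarrow{f}\mathcal O_{\mathbb P^2}(n)\to\mathcal O_C(n)\to0$ gives $H^0(C,\mathcal O_C(n))=S_n$ for all $n\in\mathbb Z$. In particular this space is $k$ for $n=0$ and zero for $n<0$.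

\emph{Integrality.} The same computation over an algebraic closure $\bar k$ shows that $C_{\bar k}$ is connected. It is also smooth, so $C$ is geometrically integral. On an integral scheme a product of nonzero sections of line bundles is nonzero, so $S$ is a domain and $f$ is irreducible.

\emph{Duality.} By adjunction $\Omega_C=\mathcal O_C(\delta-3)$, so $T_C=\mathcal O_C(3-\delta)$. By Serre duality $H^1(C,\mathcal O_C(n))$ is dual to $S_{\delta-3-n}$, and multiplication by $x_i$ on $H^1$ is the transpose of multiplication by $x_i$ on $S$.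

For $a,b\in\mathbb Z$ let $\mathcal H_{a,b}$ be the sheaf on $C$ whose sections over $U$ are the $q$-operators $\mathcal O_C(a)|_U\to\mathcal O_C(b)|_U$. It is an $\mathcal O_C$-module through the target: $(\beta D)(u)=\beta D(u)$. To compute its global sections we filter it by order, as for differential operators, and identify the quotients as line bundles.

Let $\mathcal O_C^q\subset\mathcal O_C$ be the subsheaf of $q$-th powers, and put
\[
\mathcal A=\mathcal O_C\otimes_{\mathcal O_C^q}\mathcal O_C,\qquad \mathcal J=\mathcal O_C\otimes_{\mathcal O_C^q}\mathcal O_C(a).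
\]
Then $\mathcal A$ is a sheaf of rings and $\mathcal J$ is a locally free $\mathcal A$-module of rank one. We view both as $\mathcal O_C$-modules through the left factor. Extension of scalars sends $D$ to $\tilde D(\beta\otimes u)=\beta D(u)$ and identifies
\[
\mathcal H_{a,b}=\mathcal{H}om_{\mathcal O_C}(\mathcal J,\mathcal O_C(b)).
\]
Let $\mathcal I\subset\mathcal A$ be the kernel of the multiplication $\mathcal A\to\mathcal O_C$. It is generated by the elements $1\otimes\beta-\beta\otimes1$: if $\sum\beta_l\beta_l'=0$, then $\sum\beta_l\otimes\beta_l'=\sum(\beta_l\otimes1)(1\otimes\beta_l'-\beta_l'\otimes1)$. These generators act by commutators: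
\[
\tilde D\big((1\otimes\beta-\beta\otimes1)(1\otimes u)\big)=D(\beta u)-\beta D(u)=[D,\beta](u).
\]
Say that $D$ has \emph{order at most $i$} if $\tilde D(\mathcal I^{i+1}\mathcal J)=0$, that is, if all $(i+1)$-fold commutators of $D$ with local functions vanish. These operators form the subsheaf $\mathcal H^{\le i}_{a,b}=\mathcal{H}om_{\mathcal O_C}(\mathcal J/\mathcal I^{i+1}\mathcal J,\mathcal O_C(b))$, and $\mathcal H^{\le-1}_{a,b}=0$. Order at most $0$ means $\mathcal O_C$-linear, that is, multiplication by a section of $\mathcal O_C(b-a)$. Order at most $1$ means that every $[D,\beta]$ is such a multiplication.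

\begin{lemma}\label{lem:filtration}
We have $\mathcal H_{a,b}=\mathcal H^{\le q-1}_{a,b}$, and for $0\le i<q$
\[
\mathcal H^{\le i}_{a,b}/\mathcal H^{\le i-1}_{a,b}\cong T_C^{\otimes i}(b-a)=\mathcal O_C\big(b-a-i(\delta-3)\big).
\]
\end{lemma}

\begin{proof}
Since $C$ is a smooth curve, it is covered by affine opens $U=\operatorname{Spec}B$ with an element $t\in B$ such that $k[t]\to B$ is \'etale. We use the standard fact that the relative Frobenius of an \'etale morphism is an isomorphism. Here it says that $B^q\otimes_{k[t]^q}k[t]\to B$ is bijective. As $k$ is perfect, $k[t]^q=k[t^q]$, and therefore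
\begin{equation}\label{eq:free}
B=B^q\oplus B^qt\oplus\dots\oplus B^qt^{q-1}\cong B^q[\Theta]/(\Theta^q-t^q).
\end{equation}
Tensoring with $B$ on the left gives $B\otimes_{B^q}B=B[\Theta]/(\Theta^q-t^q)=B[\xi]/(\xi^q)$ with $\xi=\Theta-t=1\otimes t-t\otimes1$, and $\mathcal I$ is generated by $\xi$ on $U$. So $\mathcal I^q=0$, which is the first assertion, and $\mathcal I^i/\mathcal I^{i+1}$ is free of rank one on $\xi^i$ for $0\le i<q$.

The module $\mathcal I/\mathcal I^2$ is the module of differentials of $\mathcal O_C$ over $\mathcal O_C^q$. It equals $\Omega_C$, because $k\subset\mathcal O_C^q$ and $d(\beta^q)=0$. Multiplication $(\mathcal I/\mathcal I^2)^{\otimes i}\to\mathcal I^i/\mathcal I^{i+1}$ sends the generator $\xi^{\otimes i}$ to the generator $\xi^i$, so it is an isomorphism for $i<q$. Since $\mathcal J$ is locally free of rank one over $\mathcal A$ and $\mathcal J/\mathcal I\mathcal J=\mathcal O_C(a)$, we get $\mathcal I^i\mathcal J/\mathcal I^{i+1}\mathcal J\cong\Omega_C^{\otimes i}(a)$. The sequence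
\[
0\to\mathcal I^i\mathcal J/\mathcal I^{i+1}\mathcal J\to\mathcal J/\mathcal I^{i+1}\mathcal J\to\mathcal J/\mathcal I^i\mathcal J\to0
\]
consists of locally free $\mathcal O_C$-modules, so it stays exact after applying $\mathcal{H}om_{\mathcal O_C}(-,\mathcal O_C(b))$. This gives the second assertion.
\end{proof}

\begin{lemma}\label{lem:vanishing}
Let $a,b\in\mathbb Z$.
\begin{enumerate}
\item[(i)] If $b<a$, then $H^0(C,\mathcal H_{a,b})=0$.
\item[(ii)] $H^0(C,\mathcal H_{a,a})=k$, acting by scalars.
\item[(iii)] If $b-a<2(\delta-3)$, then $H^0(C,\mathcal H_{a,b}/\mathcal H^{\le1}_{a,b})=0$.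
\end{enumerate}
\end{lemma}

\begin{proof}
A sheaf with a finite filtration whose quotients have no nonzero global section has no nonzero global section, and $H^0(C,\mathcal O_C(n))=0$ for $n<0$. Recall that $\delta-3\ge1$. In (i), all the integers $b-a-i(\delta-3)$ with $i\ge0$ are negative. In (iii), those with $i\ge2$ are negative. In (ii), those with $i\ge1$ are negative, so $\mathcal H_{a,a}/\mathcal H^{\le0}_{a,a}$ has no nonzero section, and $H^0(\mathcal H_{a,a})=H^0(\mathcal H^{\le0}_{a,a})=H^0(\mathcal O_C)=k$.
\end{proof}

The degree of $C$ matters here. On a line, with coordinate ring $k[x_1,x_2]$, the derivation $\partial_1$ is a nonzero $q$-operator $\mathcal O(1)\to\mathcal O$, so (i) fails.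

\section{The action on the tangent cone}\label{sec:scalars}

A $q$-operator on a local ring has a leading part, which is a family of maps between the graded pieces of the associated graded ring. The next lemma turns such a family into a $q$-operator between sheaves, to which Lemma~\ref{lem:vanishing} applies. A graded $k$-algebra $T$ is \emph{standard graded} if $T_0=k$ and $T$ is generated by finitely many elements of degree $1$. For a graded $T$-module $N$ and $a\in\mathbb Z$, let $\widetilde{N(a)}$ be the sheaf on $\operatorname{Proj}T$ whose sections over $D_+(y)$, for $y$ homogeneous of positive degree, form the degree $a$ part of $N_y$. Thus $\widetilde{T(a)}=\mathcal O(a)$.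

\begin{lemma}\label{lem:sheafify}
Let $T$ be standard graded, let $N,N'$ be graded $T$-modules, and let $a,b\in\mathbb Z$. Let $\psi_\ell\colon N_{a+q\ell}\to N'_{b+q\ell}$, $\ell\ge0$, be additive maps with $\psi_{\ell+i}(s^qu)=s^q\psi_\ell(u)$ for $s\in T_i$ and $u\in N_{a+q\ell}$. Then there is a $q$-operator $\Psi\colon\widetilde{N(a)}\to\widetilde{N'(b)}$ such that on each $D_+(y)$
\[
\Psi(u/y^{q\ell})=\psi_{\ell\deg y}(u)/y^{q\ell}\qquad(u\in N_{a+q\ell\deg y}).
\]
\end{lemma}

\begin{proof}
We drop the index of $\psi$. Every section over $D_+(y)$ can be written with a denominator $y^{q\ell}$. If $u/y^{q\ell}=u'/y^{q\ell'}$, then $y^{q(\ell'+i)}u=y^{q(\ell+i)}u'$ for some $i\ge0$. Applying $\psi$ gives $y^{q(\ell'+i)}\psi(u)=y^{q(\ell+i)}\psi(u')$, so the formula is well defined, and it is additive because two sections have a common denominator. It is compatible with restriction to $D_+(yy')$, since $u/y^{q\ell}=y'^{q\ell}u/(yy')^{q\ell}$ and $\psi(y'^{q\ell}u)=y'^{q\ell}\psi(u)$. The sets $D_+(y)$ form a basis of the topology, so we obtain a map of sheaves. For a function $s/y^i$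 on $D_+(y)$ we have $\Psi(s^qu/y^{q(i+\ell)})=s^q\psi(u)/y^{q(i+\ell)}=(s/y^i)^q\Psi(u/y^{q\ell})$.
\end{proof}

We state the result of this section in a form that also serves in higher dimension.

\begin{proposition}\label{prop:scalars}
Let $(R,\mathfrak m)$ be a local $k$-algebra such that $\Sigma=\operatorname{gr}_{\mathfrak m}R=\bigoplus_n\mathfrak m^n/\mathfrak m^{n+1}$ is a domain with $\Sigma_0=k$ and $\Sigma_1\ne0$. Let $Y=\operatorname{Proj}\Sigma$. Assume that every $q$-operator $\mathcal O_Y(a)\to\mathcal O_Y(b)$ is zero if $b<a$, and is multiplication by an element of $k$ if $b=a$.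
\begin{enumerate}
\item[(1)] Every $q$-operator $\varphi$ on $R$ satisfies $\varphi(\mathfrak m^n)\subset\mathfrak m^n$ for all $n\ge0$, and acts on $\Sigma_n$ as a scalar $\lambda_n\in k$ with $\lambda_{n+q}=\lambda_n$.
\item[(2)] If for every $q$-operator $\varphi$ on $R$ the scalars $\lambda_n$ are all equal, then $F^e_*R$ is indecomposable.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) We may assume $\varphi\ne0$. Put $\mathfrak m^n=R$ for $n\le0$, so that $\mathfrak m^a\mathfrak m^b\subset\mathfrak m^{a+b}$ for all integers $a,b$, and $\Sigma_n=0$ for $n<0$. To define a leading part of $\varphi$ we need to know that $\varphi$ lowers the order by a bounded amount.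

Let $y_1,\dots,y_N$ generate $\mathfrak m$. A monomial of degree $n>N(q-1)$ in the $y_i$ is divisible by some $y_i^q$, so $\mathfrak m^n=\sum_iy_i^q\mathfrak m^{n-q}$ and $\varphi(\mathfrak m^n)\subset\mathfrak m^q\varphi(\mathfrak m^{n-q})$ for such $n$. We claim that $\varphi(\mathfrak m^n)\subset\mathfrak m^{n-Nq}$ for all $n\ge0$. For $n\le Nq$ the right side is $R$. For $n>Nq$, induction gives $\varphi(\mathfrak m^n)\subset\mathfrak m^q\mathfrak m^{n-q-Nq}\subset\mathfrak m^{n-Nq}$.

So there are integers $c$ with $\varphi(\mathfrak m^n)\subset\mathfrak m^{n-c}$ for all $n\ge0$. Such a $c$ satisfies $0\ne\varphi(R)\subset\mathfrak m^{-c}$, and $\bigcap_n\mathfrak m^n=0$ by Krull's intersection theorem, so there is a smallest one. For any such $c$, the operator $\varphi$ induces $k$-linear maps $\bar\varphi_n\colon\Sigma_n\to\Sigma_{n-c}$, and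
\[
\bar\varphi_{n+q\ell}(s^qu)=s^q\bar\varphi_n(u)\qquad(s\in\Sigma_\ell,\ u\in\Sigma_n).
\]
Indeed, if $\tilde s\in\mathfrak m^\ell$ and $\tilde u\in\mathfrak m^n$ are lifts, then $\varphi(\tilde s^q\tilde u)=\tilde s^q\varphi(\tilde u)$. For $n\ge c$ this is the formula. For $n<c$ both sides vanish, because $\tilde s^q\varphi(\tilde u)\in\mathfrak m^{q\ell}\subset\mathfrak m^{n+q\ell-c+1}$. The algebra $\Sigma$ is standard graded, so for each $0\le j<q$, Lemma~\ref{lem:sheafify} applied to the maps $\bar\varphi_{j+q\ell}$ gives a $q$-operator $\Phi_j\colon\mathcal O_Y(j)\to\mathcal O_Y(j-c)$. Fix $0\ne y\in\Sigma_1$. Then $\Phi_j(u/y^{q\ell})=\bar\varphi_{j+q\ell}(u)/y^{q\ell}$, and $\Sigma\to\Sigma_y$ is injective because $\Sigma$ is a domain. So $\Phi_j$ determines all the maps $\bar\varphi_{j+q\ell}$.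

Take the smallest $c$. The maps $\bar\varphi_n$ are not all zero, since otherwise $c-1$ would also work. Hence some $\Phi_j$ is nonzero, and the hypothesis gives $c\le0$. Therefore $\varphi(\mathfrak m^n)\subset\mathfrak m^n$ for all $n$. Now take $c=0$. Then $\Phi_j$ is a scalar $\lambda_j$, and $\varphi$ acts on $\Sigma_{j+q\ell}$ as $\lambda_j$ for all $\ell\ge0$.

(2) Let $\varphi$ be idempotent, with all $\lambda_n$ equal to $\lambda$. Looking at $\Sigma_0=k$ we get $\lambda^2=\lambda$. Replacing $\varphi$ by $1-\varphi$ if necessary, we may assume $\lambda=0$. Then $\varphi(\mathfrak m^n)\subset\mathfrak m^{n+1}$ for all $n$, so $\varphi(R)=\varphi^i(R)\subset\mathfrak m^i$ for all $i$, and $\varphi=0$.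
\end{proof}

\section{The Jacobian obstruction}\label{sec:obstruction}

We return to the curve $C$ of Section~\ref{sec:curve}. The following proposition replaces the degree $\delta+1$ equation in Example~\ref{ex:euler}.

\begin{proposition}\label{prop:obstruction}
Let $1\le r<2(\delta-3)$ with $r\ne\delta-3$, let $g\in P_{\delta+r}$, and let $0\le j<q$. Suppose that for the integers $n\ge0$ with $n\equiv j\pmod q$ there are $k$-linear maps $\tau_n\colon P_n\to S_{n+r}$ such that
\begin{enumerate}
\item[(a)] $\tau_{n+q\ell}(s^qu)=s^q\tau_n(u)$ for $s\in P_\ell$ and $u\in P_n$,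
\item[(b)] $\tau_n(fu)=gu$ in $S_{n+r}$ for $u\in P_{n-\delta}$.
\end{enumerate}
Then $g\in J_f$.
\end{proposition}

If $g\equiv\sum a_if_i$ modulo $f$ with $a_i\in P_{r+1}$, such maps exist: $\tau_n(u)=\sum a_i\partial_iu$ satisfies (a), and $\tau_n(fu)=\sum a_if_iu+f\sum a_i\partial_iu=gu$ in $S$. This remark suggests the proof. Where $f_i\ne0$ we can write $g=(g/f_i)f_i$, so first-order solutions exist locally on $C$. Comparing $\tau$ with them produces operators on $C$, and Lemma~\ref{lem:vanishing}(iii) bounds their order.

\begin{proof}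
\emph{Step 1: passing to sheaves.} Lemma~\ref{lem:sheafify} with $T=N=P$ and $N'=S$ gives a $q$-operator $\tau\colon\mathcal O_{\mathbb P^2}(j)\to\mathcal O_C(j+r)$ of sheaves on $\mathbb P^2$. A section $u$ of $\mathcal O_{\mathbb P^2}(j-\delta)$ over $D_+(y)$ is a fraction $u_0/y^{q\ell}$ with $u_0\in P_{n-\delta}$ and $n=j+q\ell\deg y$. So (b) gives
\begin{equation}\label{eq:tauf}
\tau(fu)=gu|_C .
\end{equation}

\emph{Step 2: local solutions.} Let $V_i=D_+(f_i)\subset\mathbb P^2$ and $U_i=V_i\cap C$. The $U_i$ cover $C$: near a point with $x_3\ne0$, say, $C$ has the affine equation $f(x_1,x_2,1)=0$, and by the Jacobian criterion $f_1$ or $f_2$ does not vanish at the point. The derivation $\partial_i$ extends to homogeneous fractions and lowers degrees by $1$, and $g/f_i$ has degree $r+1$. So on $V_i$ we have a $q$-operator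
\[
\theta_i\colon\mathcal O_{\mathbb P^2}(j)\to\mathcal O_C(j+r),\qquad\theta_i(u)=\frac g{f_i}\,\partial_iu\Big|_C .
\]
It satisfies $\theta_i(fu)=\frac g{f_i}(f_iu+f\partial_iu)|_C=gu|_C$, and for a local function $\beta$ on $V_i$,
\begin{equation}\label{eq:thetacomm}
[\theta_i,\beta](u)=\theta_i(\beta u)-\beta\theta_i(u)=\Big(\frac g{f_i}\,\partial_i\beta\Big)u\Big|_C .
\end{equation}
By \eqref{eq:tauf}, $\tau-\theta_i$ kills $f\mathcal O_{\mathbb P^2}(j-\delta)$, so it factors through a map $D_i\colon\mathcal O_C(j)\to\mathcal O_C(j+r)$ on $U_i$. Local functions on $C$ lift to $\mathbb P^2$, so $D_i$ is a $q$-operator on $C$, that is, a section of $\mathcal H_{j,j+r}$ over $U_i$.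

\emph{Step 3: the order is at most one.} On $U_i\cap U_l$ the difference $D_i-D_l$ is induced by $\theta_l-\theta_i$. By \eqref{eq:thetacomm} its commutator with $\beta|_C$ is multiplication by $\big(\frac g{f_l}\partial_l\beta-\frac g{f_i}\partial_i\beta\big)|_C$, so $D_i-D_l$ has order at most $1$. Hence the images of the $D_i$ in $\mathcal H_{j,j+r}/\mathcal H^{\le1}_{j,j+r}$ glue to a global section. This section is zero by Lemma~\ref{lem:vanishing}(iii), since $r<2(\delta-3)$. So each $D_i$ has order at most $1$.

\emph{Step 4: the symbol of $\tau$.} On $V_i$ we have $\tau(u)=D_i(u|_C)+\theta_i(u)$. By Step~3 and \eqref{eq:thetacomm}, for each local function $\beta$ on $V_i$ there is a local section $\eta(\beta)$ of $\mathcal O_C(r)$ with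
\begin{equation}\label{eq:symbol}
\tau(\beta u)-\beta\tau(u)=\eta(\beta)\,u|_C\quad\text{for all local sections $u$ of }\mathcal O_{\mathbb P^2}(j).
\end{equation}
Taking for $u$ a local generator shows that $\eta(\beta)$ is determined by $\tau$ and $\beta$. So it does not depend on $i$, and we obtain an additive map of sheaves $\eta\colon\mathcal O_{\mathbb P^2}\to\mathcal O_C(r)$. It kills $k$ because $\tau$ is $k$-linear, and $[\tau,\beta\beta']=[\tau,\beta]\beta'+\beta[\tau,\beta']$ shows that it is a derivation. A $k$-derivation into $\mathcal O_C(r)$ is an $\mathcal O_{\mathbb P^2}$-linear map $\Omega_{\mathbb P^2}\to\mathcal O_C(r)$, so $\eta\in H^0(C,T_{\mathbb P^2}|_C(r))$.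

The derivation $\eta$ remembers $g$. Let $v$ be a local generator of $\mathcal O_{\mathbb P^2}(\delta)$, so that $f/v$ is a local equation of $C$, and let $u$ be a local generator of $\mathcal O_{\mathbb P^2}(j-\delta)$. Apply \eqref{eq:symbol} to $\beta=f/v$ and the section $vu$. Since $f/v$ kills $\mathcal O_C(j+r)$, we get $\tau(fu)=\eta(f/v)\,vu|_C$. Comparing with \eqref{eq:tauf},
\begin{equation}\label{eq:normal}
\eta(f/v)\,v|_C=g|_C .
\end{equation}

\emph{Step 5: the Euler sequence.} It remains to write $\eta$ in terms of the $\partial_i$ with global coefficients. The Euler sequence of $\mathbb P^2$ consists of locally free sheaves, so it stays exact after restricting to $C$ and twisting: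
\[
0\to\mathcal O_C(r)\xrightarrow{(x_1,x_2,x_3)}\mathcal O_C(r+1)^3\longrightarrow T_{\mathbb P^2}|_C(r)\to0 .
\]
The second map sends $(a_1,a_2,a_3)$ to the derivation $\beta\mapsto\sum a_i\partial_i\beta|_C$. By the long exact sequence, the cokernel of $S_{r+1}^3\to H^0(C,T_{\mathbb P^2}|_C(r))$ embeds in the kernel of $H^1(\mathcal O_C(r))\to H^1(\mathcal O_C(r+1))^3$. By Serre duality this kernel is dual to the cokernel of
\[
S_{\delta-4-r}^3\xrightarrow{(x_1,x_2,x_3)}S_{\delta-3-r}.
\]
If $\delta-3-r<0$, the target is zero. If $\delta-3-r>0$, the map is onto because $S$ is generated in degree $1$. The case $\delta-3-r=0$, in which the cokernel is $S_0=k$, is excluded. Hence $\eta=\sum a_i\partial_i$ with $a_i\in S_{r+1}$. On $C$ we have $\partial_i(f/v)\,v=f_i-f\,\partial_iv/v=f_i$, so \eqref{eq:normal} says that $g=\sum a_if_i$ in $H^0(C,\mathcal O_C(\delta+r))=S_{\delta+r}$. Thus $g\in J_f$.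
\end{proof}

\section{Deformed cones over plane curves}\label{sec:surface}

We prove Theorem~\ref{thm:surface}. Let $\tilde f=f+g+h$, let $\mathfrak m$ be the maximal ideal of $R=\widehat P/(\tilde f)$, and put $\mathfrak n^a=\widehat P$ for $a\le0$. We denote a polynomial and its image in $R$ or $S$ by the same letter.

The terms $g$ and $h$ cannot be seen in $r$ consecutive degrees. Indeed, the order of $\tilde fu$ is $\delta$ plus the order of $u$, because $P$ is a domain, so $(\tilde f)\cap\mathfrak n^a=\tilde f\mathfrak n^{a-\delta}$. For $a\ge0$ and $1\le i\le r$ we have $(g+h)\mathfrak n^{a-\delta}\subset\mathfrak n^{a+r}\subset\mathfrak n^{a+i}$, and therefore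
\begin{equation}\label{eq:window}
\mathfrak m^a/\mathfrak m^{a+i}=\mathfrak n^a/(\mathfrak n^{a+i}+\tilde f\mathfrak n^{a-\delta})=\mathfrak n^a/(\mathfrak n^{a+i}+f\mathfrak n^{a-\delta})=S_a\oplus\dots\oplus S_{a+i-1}.
\end{equation}
These identifications are compatible with multiplication by forms. The case $i=1$ gives $\operatorname{gr}_{\mathfrak m}R=S$.

\begin{proof}[Proof of Theorem~\ref{thm:surface}(1)]
The ring $S$ is a domain and $\operatorname{Proj}S=C$, so Lemma~\ref{lem:vanishing}(i),(ii) is the hypothesis of Proposition~\ref{prop:scalars}. Let $\varphi$ be a $q$-operator on $R$, with scalars $\lambda_n$. We must show that the $\lambda_n$ are all equal.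

The grading of $S$ keeps the degrees modulo $q$ apart. The relation $fu\equiv-gu$ in $R$ links degree $n$ to degree $n+r$, and we extract its effect on $\varphi$. For $n\ge0$, apply \eqref{eq:window} with $a=n+1$ and $i=r$, and let $\kappa_n\colon\mathfrak m^{n+1}\to S_{n+r}$ be the projection onto the last component. It is $k$-linear, it kills $\mathfrak m^{n+r+1}$, it sends $v\in P_{n+r}$ to its class in $S_{n+r}$, and $\kappa_{n+\ell}(sv)=s\,\kappa_n(v)$ for $s\in P_\ell$. For $u\in P_n$ we have $\varphi(u)-\lambda_nu\in\mathfrak m^{n+1}$, so we can define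
\[
\tau_n\colon P_n\to S_{n+r},\qquad\tau_n(u)=\kappa_n\big(\varphi(u)-\lambda_nu\big).
\]
These maps are $k$-linear. For $s\in P_\ell$, periodicity of $\lambda_n$ gives $\varphi(s^qu)-\lambda_{n+q\ell}s^qu=s^q(\varphi(u)-\lambda_nu)$, so $\tau_{n+q\ell}(s^qu)=s^q\tau_n(u)$.

Let $u\in P_{n-\delta}$. In $R$ we have $fu=-gu-hu$ with $gu\in P_{n+r}$ and $hu\in\mathfrak m^{n+r+1}$. Since $\varphi$ preserves $\mathfrak m^{n+r+1}$ and acts on $\mathfrak m^{n+r}/\mathfrak m^{n+r+1}$ as $\lambda_{n+r}$,
\[
\varphi(fu)-\lambda_nfu\equiv-\lambda_{n+r}\,gu+\lambda_n\,gu\pmod{\mathfrak m^{n+r+1}}.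
\]
Hence $\tau_n(fu)=(\lambda_n-\lambda_{n+r})\,gu$ in $S_{n+r}$.

Suppose that $\mu=\lambda_j-\lambda_{j+r}\ne0$ for some $0\le j<q$. By periodicity $\lambda_n-\lambda_{n+r}=\mu$ for all $n\equiv j\pmod q$, so the maps $\mu^{-1}\tau_n$ satisfy (a) and (b) of Proposition~\ref{prop:obstruction}. Then $g\in J_f$, a contradiction. So $\lambda_n=\lambda_{n+r}$ for all $n$. As $p\nmid r$, the class of $r$ generates $\mathbb Z/q$, and $\lambda_n$ depends only on $n$ modulo $q$. Thus all $\lambda_n$ are equal, and $F^e_*R$ is indecomposable by Proposition~\ref{prop:scalars}(2).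
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:surface}(2)]
Grade $\widehat P$ by $\mathbb Z/p$, letting $\widehat P_i$ consist of the series whose monomials all have degree congruent to $i$. As $\delta+r\equiv\delta\pmod p$, the element $f+g$ is homogeneous, so $R$ inherits the grading. The element $x_1\in R_1$ is nonzero because $f+g$ has order $\delta\ge4$. Apply Lemma~\ref{lem:grading}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:surface}(3)]
Suppose $f+g=AB$ in $P$. The lowest forms of $A$ and $B$ have product $f$, which is irreducible. So we may assume that $A$ has lowest form a constant $c\ne0$ and $B$ has lowest form $c^{-1}f$. Then $\deg B\ge\delta$ and $\deg A+\deg B=\delta+1$, so $\deg A\le1$. If $\deg A=1$, then $\deg B=\delta$, so $B=c^{-1}f$ and $g=c^{-1}(A-c)f\in J_f$, a contradiction. Hence $A$ is a unit, $f+g$ is irreducible, and $T=P/(f+g)$ is a domain.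

We deduce the indecomposability from part (1) by completing. Let $\mathfrak m_T=(x_1,x_2,x_3)T$, so that the $\mathfrak m_T$-adic completion of $T$ is $R$. We have $\mathfrak m_T^nF^e_*T=F^e_*I_n$, where $I_n$ is the ideal generated by the $q$-th powers of the elements of $\mathfrak m_T^n$. It is contained in $\mathfrak m_T^{nq}$, and it contains a power of $\mathfrak m_T$ because its radical is $\mathfrak m_T$. So the completion of $F^e_*T$ is $F^e_*R$. If $F^e_*T=M_1\oplus M_2$, then $F^e_*R=\widehat M_1\oplus\widehat M_2$, and $\widehat M_i=0$ for some $i$ by part (1), which applies since $p\nmid1$. Then $M_i=\mathfrak m_TM_i$. The module $M_i$ is finitely generated because $T$ is $F$-finite, so by Nakayama's lemma $(1+t)M_i=0$ for some $t\in\mathfrak m_T$. Since $T$ is a domain, $F^e_*T$ is torsion-free, and $M_i=0$.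
\end{proof}

\begin{remark}\label{rem:hypotheses}
We list where the hypotheses enter.
\begin{enumerate}
\item[(a)] Smoothness of $C$ is used throughout Section~\ref{sec:curve} and in Step~2 of Proposition~\ref{prop:obstruction}; the bound $\delta\ge4$ is used in Lemma~\ref{lem:vanishing}. For $\delta=4$ no $r$ satisfies the two conditions on $r$, and for $\delta=5$ they allow $r\in\{1,3\}$.
\item[(b)] The condition $g\notin J_f$ cannot be dropped. For $g=x_1f$ and $h=0$ we have $\tilde f=(1+x_1)f$, so $R=\widehat P/(f)$, and Lemma~\ref{lem:grading} applies. By part (2), the condition $p\nmid r$ cannot be dropped from part (1) when $h=0$.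
\item[(c)] The bound $r<2(\delta-3)$ is used only in Step~3 of Proposition~\ref{prop:obstruction}, and $r\ne\delta-3$ only in Step~5. For the Fermat form with $p\nmid\delta$, the ring $P/J_f$ vanishes in degrees above $3(\delta-2)$, so $g\notin J_f$ already forces $r\le2(\delta-3)$.
\item[(d)] If the field $k$ is $F$-finite but not perfect and $\tilde f$ has coefficients in $\mathbb F_p$, then $F^e_*R$ decomposes for $e\ge1$: for a basis $(\beta_l)$ of $k$ over $k^q$ we have $R=\bigoplus_l\beta_l\cdot k^q[[x_1,x_2,x_3]]/(\tilde f)$, and each summand is stable under $q$-th powers.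
\end{enumerate}
\end{remark}

\section{Dimension three and higher}\label{sec:higher}

We prove Theorem~\ref{thm:alldim}(3). Recall that a local ring whose associated graded ring is a domain is itself a domain: by Krull's intersection theorem nonzero elements have leading forms, and the product of two leading forms is nonzero. So the rings of Theorem~\ref{thm:example} are domains, which settles $d=2$. Let $d\ge3$.

Adjoining variables does not raise the dimension in a useful way, since $R[[t]]$ has a $\mathbb Z/p$-grading. We need instead a tangent cone of dimension $d$ that satisfies the hypothesis of Proposition~\ref{prop:scalars}. The cone over the product $C^{d-1}$ does, by the K\"unneth formula. In Section~\ref{sec:surface} we deformed the cone over $C$ inside the cone over $\mathbb P^2$. Now we deform the cone over $C\times C^{d-2}$ inside the cone over $\mathbb P^2\times C^{d-2}$.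

We use two standard facts. The \emph{K\"unneth formula}: for quasi-coherent sheaves $\mathcal F,\mathcal F'$ on projective $k$-schemes $X,X'$, we have $H^0(X\times X',\mathcal F\boxtimes\mathcal F')=H^0(X,\mathcal F)\otimes_kH^0(X',\mathcal F')$. The \emph{Segre product}: if $T,T'$ are standard graded, then so is $\bigoplus_nT_n\otimes_kT'_n$, its $\operatorname{Proj}$ is $\operatorname{Proj}T\times\operatorname{Proj}T'$, and its $\mathcal O(n)$ is $\mathcal O(n)\boxtimes\mathcal O(n)$.

Let $f$ and $g$ be the Fermat form and the monomial of Theorem~\ref{thm:example}, so $r=1$ and $g\notin J_f$. Put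
\[
A=\bigoplus_{n\ge0}A_n,\quad A_n=S_n^{\otimes(d-2)},\qquad\Sigma=\bigoplus_{n\ge0}S_n\otimes_kA_n,\qquad Y=\operatorname{Proj}\Sigma=C^{d-1}.
\]
Products of geometrically integral varieties are integral, and $\Sigma_n=H^0(Y,\mathcal O_Y(n))$ by the K\"unneth formula, so $\Sigma$ is a domain. The same argument on $C^{d-2}$ shows that $A$ is a domain.

\begin{lemma}\label{lem:product}
Every $q$-operator $\mathcal O_Y(a)\to\mathcal O_Y(b)$ is zero if $b<a$, and is multiplication by an element of $k$ if $b=a$.
\end{lemma}

\begin{proof}
Let $\mathcal H^Y_{a,b}=\mathcal{H}om_{\mathcal O_Y}(F^e_*\mathcal O_Y(a),F^e_*\mathcal O_Y(b))$ be the sheaf of $q$-operators on $Y$. It is quasi-coherent for the action of $\mathcal O_Y$ through $q$-th powers, hence also for the action through the target, because inverting $\beta$ is the same as inverting $\beta^q$. The same holds for $\mathcal H_{a,b}$ on $C$. Sending local operators $D_1,\dots,D_{d-1}$ on the factors to $D_1\otimes\dots\otimes D_{d-1}$ defines a map $\mathcal H_{a,b}\boxtimes\dots\boxtimes\mathcal H_{a,b}\to\mathcal H^Y_{a,b}$. We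 claim that it is an isomorphism.

Cover $Y$ by products of affine opens $U_l=\operatorname{Spec}B_l\subset C$ as in \eqref{eq:free} on which $\mathcal O_C(1)$ is trivial. Let $N_l$ and $N_l'$ be the sections of $\mathcal O_C(a)$ and $\mathcal O_C(b)$ over $U_l$. Each $B_l^q$ is a $k$-subalgebra because $k=k^q$, and the ring of $q$-th powers of $\bigotimes_kB_l$ is $\bigotimes_kB_l^q$. So we must show that
\[
\bigotimes\nolimits_k\operatorname{Hom}_{B_l^q}(N_l,N_l')\longrightarrow\operatorname{Hom}_{\bigotimes_kB_l^q}\Big(\bigotimes\nolimits_kN_l,\ \bigotimes\nolimits_kN_l'\Big)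
\]
is bijective. By \eqref{eq:free}, $N_l$ is free of finite rank over $B_l^q$. Both sides are additive in each $N_l$, and for $N_l=B_l^q$ both are $\bigotimes_kN_l'$. This proves the claim. The K\"unneth formula gives $H^0(Y,\mathcal H^Y_{a,b})=H^0(C,\mathcal H_{a,b})^{\otimes(d-1)}$, and Lemma~\ref{lem:vanishing}(i),(ii) finishes the proof.
\end{proof}

\subsection*{The ring}
Inside the bigraded ring $P\otimes_kA$ consider
\[
Q=\bigoplus_{n\ge0}Q_n,\quad Q_n=P_n\otimes A_n,\qquad M=\bigoplus_{n\ge0}M_n,\quad M_n=P_{n-\delta}\otimes A_n .
\]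
The ring $Q$ is standard graded, $Q_\ell M_n\subset M_{n+\ell}$, and $Q_n/fM_n=S_n\otimes A_n=\Sigma_n$. So $fM$ is the kernel of $Q\to\Sigma$, and it is this ideal that we deform. Multiplication by $g$ raises the degree in $P$ by $\delta+1$ and sends $M_n$ outside $Q$. To restore the balance, fix $0\ne w\in A_1$. Then $fu\in Q_n$ and $wgu\in Q_{n+1}$ for $u\in M_n$, and
\[
\mathfrak a=(f+wg)M
\]
is an ideal of $Q$, contained in the maximal ideal $Q_+=\bigoplus_{n>0}Q_n$ since $M_0=0$. Let $R$ be the localization of $Q/\mathfrak a$ at $Q_+/\mathfrak a$, with maximal ideal $\mathfrak m$. It is $F$-finite, being a localization of a finitely generated algebra over a perfect field.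

Write $Q_{\ge n}=\bigoplus_{i\ge n}Q_i=Q_+^n$ and $M_{\ge n}=\bigoplus_{i\ge n}M_i$. Multiplication by $f$ is injective on $P\otimes_kA$. So if $u\in M$ has lowest nonzero component $u_i\in M_i$, then $(f+wg)u$ has lowest nonzero component $fu_i\in Q_i$. Hence $\mathfrak a\cap Q_{\ge n}=(f+wg)M_{\ge n}$ and
\[
\mathfrak m^n/\mathfrak m^{n+1}=Q_{\ge n}/\big(Q_{\ge n+1}+(f+wg)M_{\ge n}\big)=Q_n/fM_n=\Sigma_n .
\]
Thus $\operatorname{gr}_{\mathfrak m}R=\Sigma$, and $R$ is a local domain. A local ring has the same dimension as its associated graded ring, so $\dim R=\dim\Sigma=\dim Y+1=d$.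

\subsection*{Indecomposability}
By Lemma~\ref{lem:product}, Proposition~\ref{prop:scalars} applies to $R$. Let $\varphi$ be a $q$-operator on $R$ with scalars $\lambda_n$. For $v\in Q_n$ let $\sigma_n(v)\in\Sigma_{n+1}=\mathfrak m^{n+1}/\mathfrak m^{n+2}$ be the class of $\varphi(v)-\lambda_nv$. Since $\lambda_{n+q\ell}=\lambda_n$, we have $\sigma_{n+q\ell}(s^qv)=s^q\sigma_n(v)$ for $s\in Q_\ell$. For $u\in M_n$ we have $fu=-wgu$ in $R$ with $wgu\in Q_{n+1}$, so $\varphi(fu)-\lambda_nfu=\lambda_nwgu-\varphi(wgu)$ and
\[
\sigma_n(fu)=(\lambda_n-\lambda_{n+1})\,wgu\in\Sigma_{n+1}.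
\]

To apply Proposition~\ref{prop:obstruction} we remove the factor $A$ from the maps $\sigma_n\colon P_n\otimes A_n\to S_{n+1}\otimes A_{n+1}$. On the source we insert $w^n$, and on the target we apply linear forms that are compatible with $w$. Multiplication by $w$ is injective on $A$, so we can choose inductively $k$-linear maps $\varepsilon_n\colon A_n\to k$ with $\varepsilon_0(1)=1$ and $\varepsilon_{n+1}(wa)=\varepsilon_n(a)$ for $a\in A_n$. In particular $\varepsilon_n(w^n)=1$. Define
\[
\tau_n\colon P_n\to S_{n+1},\qquad\tau_n(u)=(1\otimes\varepsilon_{n+1})\,\sigma_n(u\otimes w^n).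
\]
For $s\in P_\ell$ and $u\in P_n$ we have $s^qu\otimes w^{n+q\ell}=(s\otimes w^\ell)^q(u\otimes w^n)$ with $s\otimes w^\ell\in Q_\ell$, so
\[
\tau_{n+q\ell}(s^qu)=(1\otimes\varepsilon_{n+q\ell+1})\big((s^q\otimes w^{q\ell})\,\sigma_n(u\otimes w^n)\big)=s^q\tau_n(u).
\]
For $u\in P_{n-\delta}$ we have $u\otimes w^n\in M_n$, so
\[
\tau_n(fu)=(\lambda_n-\lambda_{n+1})(1\otimes\varepsilon_{n+1})(gu\otimes w^{n+1})=(\lambda_n-\lambda_{n+1})\,gu .
\]
If $\mu=\lambda_j-\lambda_{j+1}\ne0$ for some $0\le j<q$, the maps $\mu^{-1}\tau_n$ with $n\equiv j\pmod q$ satisfy the hypotheses of Proposition~\ref{prop:obstruction} with $r=1$, and $g\in J_f$, which is false. So all $\lambda_n$ are equal, and $F^e_*R$ is indecomposable by Proposition~\ref{prop:scalars}(2). This proves Theorem~\ref{thm:alldim}(3).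

\section{Dimensions zero and one}\label{sec:low}

In this section $e$ varies and $q=p^e$. For an $R$-module $M$ and a multiplicative set $W\subset R$ we use $W^{-1}(F^e_*M)=F^e_*(W^{-1}M)$, which holds because inverting $a$ is the same as inverting $a^q$.

\begin{proof}[Proof of Theorem~\ref{thm:alldim}(1)]
If $K$ is a perfect field, then $F^e_*K$ is a $K$-vector space of dimension $[K:K^q]=1$. Conversely, let $R$ be Artinian with all $F^e_*R$ indecomposable. An idempotent $\iota$ satisfies $R=\iota R\oplus(1-\iota)R$, and both ideals are stable under $q$-th powers, so $\iota\in\{0,1\}$ and $R$ is local. Let $\mathfrak m$ be its maximal ideal and $K$ its residue field. Choose $e\ge1$ with $\mathfrak m^q=0$. Then $\mathfrak m$ kills $F^e_*R$, so $F^e_*R$ is a $K$-vector space. A composition series of $R$ filters it with quotients $F^e_*K$, so its dimension is $\operatorname{length}(R)\cdot[K:K^q]$. An indecomposable vector space has dimension $1$. Hence $R=K$ and $K=K^q$.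
\end{proof}

For part (2), the idea is that the normalization $B$ of $R/\mathfrak p$ splits off from $F^e_*R$. The cusp $R=k[[t^2,t^3]]$ over a perfect field shows how. For $q\ge3$, the series in $R$ whose exponents are congruent to $2$ modulo $q$ form the direct summand $t^2k[[t^q]]$ of $F^e_*R$, and $b\mapsto t^2b^q$ is an $R$-module isomorphism from $B=k[[t]]$ onto it. The element $c=t^2$ carries $B$ into $R$, and a $B$-linear map $\pi$ with $\pi(F^e_*c)=1$ undoes the multiplication by $c$. Strong $F$-regularity provides such a $\pi$ for any $c\neq0$. We first show that once it exists, it exists for all larger $e$.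

\begin{lemma}\label{lem:larger}
Let $B$ be a ring, $c\in B$, $e\ge1$, and let $\pi\colon F^e_*B\to B$ be $B$-linear with $\pi(F^e_*c)=1$. Then for every $e'\ge e$ there is a $B$-linear map $\pi'\colon F^{e'}_*B\to B$ with $\pi'(F^{e'}_*c)=1$.
\end{lemma}

\begin{proof}
By induction we may take $e'=e+1$. Define $\rho\colon F_*B\to B$ by $\rho(F_*b)=\pi(F^e_*(cb^{p^{e-1}}))$. It is additive, $\rho(F_*(a^pb))=\pi(F^e_*(a^{p^e}cb^{p^{e-1}}))=a\rho(F_*b)$, and $\rho(F_*1)=1$. The composite $\rho\circ F_*\pi\colon F^{e+1}_*B\to F_*B\to B$ sends $F^{e+1}_*c$ to $F_*1$ and then to $1$.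
\end{proof}

\begin{lemma}\label{lem:dedekind}
An $F$-finite Dedekind domain $B$ is strongly $F$-regular.
\end{lemma}

\begin{proof}
Let $0\ne c\in B$. Only finitely many maximal ideals contain $c$, so there is $e\ge1$ such that $q$ exceeds the valuation of $c$ at every maximal ideal. The set $I=\{\pi(F^e_*c):\pi\in\operatorname{Hom}_B(F^e_*B,B)\}$ is an ideal. Let $\mathfrak l$ be a maximal ideal and $t$ a uniformizer of $B_{\mathfrak l}$. The module $(F^e_*B)_{\mathfrak l}=F^e_*(B_{\mathfrak l})$ is finitely generated and torsion-free over a discrete valuation ring, hence free. Since $c\notin t^qB_{\mathfrak l}$, the element $F^e_*c$ is not in $t\cdot F^e_*(B_{\mathfrak l})=F^e_*(t^qB_{\mathfrak l})$, so by Nakayama's lemma it is part of a basis. The corresponding coordinate function sends $F^e_*c$ to $1$. As $F^e_*B$ is finitely presented, a multiple of this function by some element of $B\setminus\mathfrak l$ comes from $\operatorname{Hom}_B(F^e_*B,B)$. So $I\not\subset\mathfrak l$ for every $\mathfrak l$, and $1\in I$.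
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:alldim}(2)]
Let $R$ be $F$-finite, $\mathfrak p$ a minimal prime, $K$ the fraction field of $R/\mathfrak p$, and $B\subset K$ the normalization of $R/\mathfrak p$. Since $F$-finite rings are excellent \cite{Kunz}, $B$ is a finite $R/\mathfrak p$-module. In particular $B$ is Noetherian. It is $F$-finite, because it is finite over $R/\mathfrak p$, which is finite over $(R/\mathfrak p)^p\subset B^p$.

If $\dim R=1$, choose $\mathfrak p$ with $\dim R/\mathfrak p=1$. Then $R/\mathfrak p$ is not a field, and $B$ is a Dedekind domain, which is strongly $F$-regular by Lemma~\ref{lem:dedekind}. So the first assertion follows from the second. Assume from now on that $R/\mathfrak p$ is not a perfect field and that $B$ is strongly $F$-regular.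

\emph{The field $K$ is not perfect.} If $R/\mathfrak p$ is a field, it equals $K$, and this is the hypothesis. Otherwise $B$ is not a field, being integral over $R/\mathfrak p$, and it contains a nonzero nonunit $t$. If $K$ were perfect, the roots $t_i=t^{1/p^i}\in K$ would be integral over $B$, so they would lie in $B$. We have $t_i=t_{i+1}^p$, so $(t_0)\subset(t_1)\subset\cdots$. An equality $(t_{i+1}^p)=(t_{i+1})$ would make $t_{i+1}$, and hence $t$, a unit. So the chain is strictly increasing, which is impossible in a Noetherian ring.

\emph{Comparing $B$ with $R$.} We first remove the nilpotents. The nilradical of $R$ is a nilpotent ideal, so there is $e_0$ with $a^{p^{e_0}}=0$ for all nilpotent $a\in R$. Then $M=F^{e_0}_*R$ is a finite module over the reduced ring $\bar R=R_{\mathrm{red}}$. Since $\mathfrak p$ is minimal, $\bar R_{\mathfrak p}=K$, and $B_{\mathfrak p}=K$ as well. The map $\bar R\to M$, $a\mapsto a\cdot F^{e_0}_*1=F^{e_0}_*(a^{p^{e_0}})$, is injective, so $M_{\mathfrak p}$ is a nonzero $K$-vector space. Choose $K$-linear maps $K\to M_{\mathfrak p}\to K$ with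 composite the identity. The $\bar R$-modules $B$ and $M$ are finitely presented, so $\operatorname{Hom}$ out of them commutes with localization. Clearing denominators, we get $\bar R$-linear maps $\alpha\colon B\to M$ and $\beta\colon M\to B$ such that $(\beta\alpha)_{\mathfrak p}\colon K\to K$ is multiplication by a nonzero element $c$. As $B\to B_{\mathfrak p}=K$ is injective, $\beta\alpha$ is multiplication by $c$, and $c=\beta\alpha(1)\in B$.

\emph{Splitting off $B$.} By strong $F$-regularity and Lemma~\ref{lem:larger}, for all $e\gg0$ there is a $B$-linear map $\pi\colon F^e_*B\to B$ with $\pi(F^e_*c)=1$. The composite of $R$-linear maps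
\[
B\xrightarrow{\ b\mapsto F^e_*(b^q)\ }F^e_*B\xrightarrow{\ F^e_*\alpha\ }F^e_*M\xrightarrow{\ F^e_*\beta\ }F^e_*B\xrightarrow{\ \pi\ }B
\]
sends $b$ to $\pi(F^e_*(cb^q))=b\,\pi(F^e_*c)=b$. So $B$ is a direct summand of the $R$-module $F^e_*M=F^{e+e_0}_*R$. The complement is nonzero, because
\[
\dim_K(F^e_*M)_{\mathfrak p}=\dim_KF^e_*(M_{\mathfrak p})=[K:K^q]\cdot\dim_KM_{\mathfrak p}\ge2,
\]
while $\dim_KB_{\mathfrak p}=1$. Here we use that $K$ is not perfect. Hence $F^{e+e_0}_*R$ is decomposable for all $e\gg0$.
\end{proof}

\begin{thebibliography}{9}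

\bibitem{Kunz}
Kunz, \emph{On Noetherian rings of characteristic $p$}, Amer. J. Math. \textbf{98} (1976).

\bibitem{MS}
Alapan Mukhopadhyay and Karen E. Smith, \emph{Some algebras with trivial rings of differential operators}, arXiv:2404.09184 (2024).

\end{thebibliography}
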